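\title{A strict hierarchy of asymptotically exact additive complements}

\begin{abstract}
For $h\ge 2$ let $\mathcal{A}_h$ be the family of infinite sets $A$ of nonnegative integers for which there are infinite sets $A_2,\dots,A_h$ with $A+A_2+\dots+A_h=\mathbb{N}$ and $A(x)A_2(x)\cdots A_h(x)\sim x$, where $A(x)$ denotes the counting function. We prove that $\mathcal{A}_h\neq\mathcal{A}_{h+1}$ for every $h\ge 2$. More precisely, we construct a set $B\in\mathcal{A}_h$ such that every representation of $\mathbb{N}$ as a sum of $B$ and $h$ further infinite sets has a product of counting functions that exceeds $x$ by a fixed factor infinitely often. We also give an explicit set that lies in every $\mathcal{A}_h$.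
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{N}$ be the set of nonnegative integers. For $A\subseteq\mathbb{N}$ let $A(x)=\#\{a\in A:a\le x\}$, and for $A_1,\dots,A_h\subseteq\mathbb{N}$ let $A_1+\dots+A_h$ be the set of all sums $a_1+\dots+a_h$ with $a_i\in A_i$.

Suppose that $A_1+\dots+A_h=\mathbb{N}$, and let $r(n)\ge1$ be the number of tuples $(a_1,\dots,a_h)\in A_1\times\dots\times A_h$ with sum $n$. A representation of an integer $n\le x$ uses only elements that are at most $x$. Sorting the tuples with all entries at most $x$ by their sum, we get for every integer $x\ge0$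
\begin{equation}\label{eq:waste}
A_1(x)\cdots A_h(x)=(x+1)+\sum_{n\le x}\bigl(r(n)-1\bigr)+\#\bigl\{(a_i):\ a_i\le x\text{ for all }i,\ a_1+\dots+a_h>x\bigr\}.
\end{equation}
So the product of the counting functions is at least $x+1$, and it is asymptotic to $x$ exactly when two kinds of waste are $o(x)$: the repeated representations of integers up to $x$, and the sums that overshoot $x$. We call the sum \emph{asymptotically exact} if $A_1(x)\cdots A_h(x)\sim x$ as $x\to\infty$.

Unique representation alone does not give this. Let $A_1$ be the set of all sums of distinct powers of $4$ and let $A_2=\{2a:a\in A_1\}$. By binary expansion $r(n)=1$ for all $n$. But for $x=2(4^j-1)/3$ we have $A_1(x)=A_2(x)=2^j$, so that $A_1(x)A_2(x)=4^j>\frac32x$. Here the overshoot is large because both sets have many elements of the order of $x$. In the asymptotically exact sums constructed below, one summand is large and all the others are extremely lacunary.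

For $h\ge2$ let $\mathcal{A}_h$ be the family of all infinite $A\subseteq\mathbb{N}$ for which there exist infinite sets $A_2,\dots,A_h\subseteq\mathbb{N}$ with
\[
A+A_2+\dots+A_h=\mathbb{N},\qquad A(x)A_2(x)\cdots A_h(x)=(1+o(1))x\quad(x\to\infty).
\]
We call $A_2,\dots,A_h$ \emph{companions} of $A$. It is known that $\mathcal{A}_h\neq\emptyset$ for every $h\ge2$ and that $\mathcal{A}_2\supseteq\mathcal{A}_3\supseteq\cdots$. The inclusions come from merging two companions: if $A_2,\dots,A_{h+1}$ are companions of $A$ and $A_h'=A_h+A_{h+1}$, then $A_h'(x)\le A_h(x)A_{h+1}(x)$, and \eqref{eq:waste} gives the matching lower bound, so $A_2,\dots,A_{h-1},A_h'$ are companions of $A$. We study the following question, which is taken from the paper of Kiss and S\'andor \cite{KS}: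
\begin{quote}
Is $\mathcal{A}_h\neq\mathcal{A}_{h+1}$ for every $h\ge2$?
\end{quote}
Merging can be undone only if some companion splits without loss as a sum of two infinite sets, and one expects that a companion can be chosen for which this is impossible. This suggests the answer yes. The difficulty is that a set has, in general, many systems of companions, and to show $A\notin\mathcal{A}_{h+1}$ one has to exclude all systems of $h$ companions, including those unrelated to the system that was used to build $A$. We show that the answer is yes, in a quantitative form.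

\begin{theorem}\label{thm:main}
For every $h\ge2$ there are a constant $\eta=\eta(h)>0$ and a set $B\in\mathcal{A}_h$ such that for all infinite $C_1,\dots,C_h\subseteq\mathbb{N}$ with $B+C_1+\dots+C_h=\mathbb{N}$,
\[
\limsup_{x\to\infty}\frac{B(x)C_1(x)\cdots C_h(x)}{x}\ \ge\ 1+\eta .
\]
In particular $B\in\mathcal{A}_h\setminus\mathcal{A}_{h+1}$, so $\mathcal{A}_2\supsetneq\mathcal{A}_3\supsetneq\mathcal{A}_4\supsetneq\cdots$.
\end{theorem}

The set $B$ is the large summand of an asymptotically exact sum. A lacunary summand can behave in the opposite way.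

\begin{theorem}\label{thm:inter}
$\bigcap_{h\ge2}\mathcal{A}_h\neq\emptyset$; for example, $\{0\}\cup\{4^{j(j-1)/2}:j\ge1\text{ odd}\}$ belongs to every $\mathcal{A}_h$.
\end{theorem}

Section~\ref{sec:model} explains the mechanism in a model without carries and without error terms, proves two lemmas on integer vectors, and ends with the plan of the proof of Theorem~\ref{thm:main}. Section~\ref{sec:glue} builds asymptotically exact sums from local pieces and proves Theorem~\ref{thm:inter}. Sections~\ref{sec:B}--\ref{sec:box} prove Theorem~\ref{thm:main}.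

\medskip
\noindent\textbf{Conventions.} Throughout, $h\ge2$ is fixed and $k=h-1\ge1$. Intervals are intervals of integers, $[K]=\{1,\dots,K\}$, $z^+=\max(z,0)$ and $\mathbb{Z}_w=\mathbb{Z}/w\mathbb{Z}$. Counting functions depend only on $\lfloor x\rfloor$, so $x$ is an integer in all estimates. From Section~\ref{sec:glue} on, $o(1)$ and $\sim$ refer to $m\to\infty$, where $m$ is the level introduced there, uniformly in the other variables.

\section{Tilings by a simplex}\label{sec:model}

Let $\tau_1<\tau_2<\cdots$ grow rapidly with $\tau_j\mid\tau_{j+1}$, and expand integers in the mixed radix system with place values $\tau_j$. Apart from carries, adding $\tau_j$ raises the $j$-th digit by one. In digit coordinates the lacunary set $\{\tau_j\}$ therefore looks like the set of unit vectors. This leads to the following model.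

Let $J$ be a finite set, let $e_j$ $(j\in J)$ be the unit vectors of $\mathbb{Z}^J$, and let $\Delta_J=\{e_j:j\in J\}$, the vertex set of a simplex. For $z\in\mathbb{Z}^J$ and $I\subseteq J$ put $s_I(z)=\sum_{j\in I}z_j$. Two sets $B,T\subseteq\mathbb{Z}^J$ \emph{tile} if every vector has exactly one representation $b+t$ with $b\in B$, $t\in T$. In the model, the case $h=2$ of Theorem~\ref{thm:main} asks for sets $B$ that tile with $\Delta_J$ but do not tile with a sum $F_1+F_2$ of two sets of at least two elements each.

\subsection*{Three families of tilings in $\mathbb{Z}^4$}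

Let $J=\{1,2,3,4\}$, $\Delta=\Delta_J$, and consider the competitor
\[
T=\{e_1,e_2\}+\{e_1,e_3\}=\{2e_1,\ e_1+e_2,\ e_1+e_3,\ e_2+e_3\}.
\]

\emph{A lattice.} Let $\psi(z)=z_2+2z_3+3z_4\in\mathbb{Z}_4$ and $B=\{z:\psi(z)=0\}$. Since $n-t\in B$ means $\psi(t)=\psi(n)$, the lattice $B$ tiles with every set that $\psi$ maps bijectively onto $\mathbb{Z}_4$. This holds for $\Delta$. It also holds for $T$, on which $\psi$ takes the values $0,1,2,3$. So a set that tiles with a simplex may well tile with a sum.

\emph{Independent layers.} For an arbitrary function $g:\mathbb{Z}\to\mathbb{Z}_4$ let $B_g=\{z:\psi(z)=g(s_J(z))\}$. The four vectors $n-e_j$ have the same coordinate sum, so exactly one of them lies in $B_g$, and $B_g$ tiles with $\Delta$. The freedom in $g$ defeats every set containing two points $t,t'$ with $s_J(t)\ne s_J(t')$: choose $g$ with $g(-s_J(t))=\psi(-t)$ and $g(-s_J(t'))=\psi(-t')$; then $-t,-t'\in B_g$, and $0=(-t)+t=(-t')+t'$ has two representations. But all points of $T$ have coordinate sum $2$, and so $T$ tiles with every $B_g$, for the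 same reason as $\Delta$.

\emph{Layers indexed by two partial sums.} To detect more, $g$ must depend on more. Split $J$ into two pairs $U$ and $V$ and let $g$ depend on $(s_U(z),s_V(z))$. The vectors $n-e_j$ with $j\in U$ and those with $j\in V$ now see different values of $g$, which would destroy the tiling with $\Delta$. A parity condition repairs this by deciding which half is used. Let $u:J\to\mathbb{Z}_2$ be bijective on $U$ and on $V$, let $\psi(z)=\sum_ju(j)z_j\in\mathbb{Z}_2$, and for $\theta\in\{0,1\}$ and $g:\mathbb{Z}^2\to\mathbb{Z}_2$ put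
\[
B_{V,\theta,g}=\bigl\{z:\ s_V(z)\equiv\theta\ (\mathrm{mod}\ 2),\ \ \psi(z)=g(s_U(z),s_V(z))\bigr\}.
\]
Fix $n$. If $s_V(n)\equiv\theta$, the parity condition for $n-e_j$ holds exactly for $j\in U$; otherwise it holds exactly for $j\in V$. Within the selected half the pair $(s_U,s_V)$ of $n-e_j$ does not depend on $j$, and the condition $\psi(n)-u(j)=g(s_U,s_V)$ singles out one $j$. So $B_{V,\theta,g}$ tiles with $\Delta$. Now take $V=\{2,3\}$, $t=2e_1$ and $t'=e_2+e_3$. The pairs $(s_U,s_V)$ of $-t$ and $-t'$ are $(-2,0)$ and $(0,-2)$. They are different, and both values of $s_V$ are even. With $\theta=0$, $g(-2,0)=\psi(-t)$ and $g(0,-2)=\psi(-t')$, the vector $0$ has two representations, and $T$ is defeated.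

\subsection*{Which differences survive}

The last argument used only one property of $t-t'$. Let $J$ be any finite set. We say that $V\subseteq J$ \emph{separates} $z\in\mathbb{Z}^J$ if
\[
s_V(z)\text{ is even}\qquad\text{and}\qquad (s_{J\setminus V}(z),s_V(z))\neq(0,0).
\]
Put
\[
D_J=\{0\}\cup\{q(e_i-e_j):\ i\neq j\text{ in }J,\ q\text{ an odd integer}\}.
\]
No $V$ separates a vector of $D_J$: for $z=q(e_i-e_j)$ both partial sums vanish if $i,j$ lie on the same side of $V$, and $s_V(z)=\pm q$ is odd otherwise. All other vectors are separated by a fixed proportion of all $V$.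

\begin{lemma}\label{lem:sep}
Let $z\in\mathbb{Z}^J\setminus D_J$, and let $V$ be a uniformly random subset of $J$. Then $V$ separates $z$ with probability at least $1/8$.
\end{lemma}

\begin{proof}
We use the following fact: for any $y\in\mathbb{Z}^J$ and $I\subseteq J$, the sum $s_{V\cap I}(y)$ is even with probability $\frac12$ if $y_i$ is odd for some $i\in I$ (removing $i$ from $V$ or adding it changes the parity), and with probability $1$ otherwise.

If $s_J(z)\ne0$, the two partial sums never vanish together, and the probability is at least $\frac12$. Let $s_J(z)=0$. We have to bound the probability that $s_V(z)$ is even and nonzero.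

Suppose first that some $z_i$ is even and nonzero. With probability at least $\frac12$ the sum $s'=s_{V\setminus\{i\}}(z)$ is even. Given $V\setminus\{i\}$, the sum $s_V(z)$ equals $s'$ or $s'+z_i$ with probability $\frac12$ each. If $s'$ is even, both numbers are even and at least one is nonzero. The probability is at least $\frac14$.

Suppose now that all nonzero entries are odd. Their number is positive since $z\neq0$, and even since $s_J(z)=0$. It is not $2$, because two odd entries with sum $0$ give $z\in D_J$. So there are at least four. Two of them, $z_i$ and $z_j$, have the same sign, so $z_i+z_j$ is even and nonzero. There are odd entries outside $\{i,j\}$, hence $s'=s_{V\setminus\{i,j\}}(z)$ is even with probability $\frac12$. Given $V\setminus\{i,j\}$, the events $V\cap\{i,j\}=\emptyset$ and $\{i,j\}\subseteq V$ have probability $\frac14$ each and give $s_V(z)=s'$ and $s_V(z)=s'+z_i+z_j$. If $s'$ is even, both numbers are even and at least one is nonzero. The probability is at least $\frac18$.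
\end{proof}

A set all of whose differences survive is a translate of an odd dilate of the simplex.

\begin{lemma}\label{lem:rigid}
Let $\Pi\subseteq\mathbb{Z}^J$ have at least three points, and suppose that the difference of any two of them lies in $D_J$. Then there is exactly one pair $(v,q)$ with $v\in\mathbb{Z}^J$ and $q$ an odd integer, positive or negative, such that $\Pi\subseteq v+q\Delta_J=\{v+qe_p:p\in J\}$.
\end{lemma}

\begin{proof}
\emph{Existence.} After a translation, $\Pi$ contains $0$ and a point $y=q(e_i-e_j)$ with $q$ odd. Let $y'$ be any other point of $\Pi$. Both $y'$ and $y-y'$ lie in $D_J\setminus\{0\}$, so each has exactly two nonzero entries, both odd. The supports of $y$ and $y'$ are not disjoint, for then $y-y'$ would have four nonzero entries. They are not equal, for then all entries of $y-y'$ would be even. So they share exactly one index. If it is $i$, write $y'=q'(e_i-e_l)$ with $l\notin\{i,j\}$; then $y-y'=(q-q')e_i-qe_j+q'e_l$ forces $q'=q$. If it is $j$, write $y'=q'(e_l-e_j)$ with $l\notin\{i,j\}$; then $y-y'=qe_i-q'e_l+(q'-q)e_j$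 forces $q'=q$. The two types do not both occur, because for $l,l'\notin\{i,j\}$ the difference $q(e_i-e_l)-q(e_{l'}-e_j)=q(e_i+e_j-e_l-e_{l'})$ has nonzero entries at $i$, $j$ and $l$. If only the first type occurs then $\Pi\subseteq qe_i+(-q)\Delta_J$, and if only the second occurs then $\Pi\subseteq-qe_j+q\Delta_J$.

\emph{Uniqueness.} Let three distinct points of $\Pi$ be written as $v+qe_{p_t}=v'+q'e_{p'_t}$ for $t=1,2,3$. From $q(e_{p_1}-e_{p_2})=q'(e_{p_1'}-e_{p_2'})$ we get either $q'=q$ and $p_1'=p_1$, which gives $v'=v$, or $q'=-q$ and $p_1'=p_2$. In the second case $q(e_{p_1}-e_{p_3})=-q(e_{p_1'}-e_{p_3'})$ gives $p_1'=p_3$ as well, which is impossible since $p_2\neq p_3$.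
\end{proof}

For two points uniqueness fails: $\{0,q(e_i-e_j)\}$ lies in both $qe_i+(-q)\Delta_J$ and $-qe_j+q\Delta_J$.

Finally, a simplex contains no parallelogram: $e_a+e_b=e_c+e_d$ implies $a\in\{c,d\}$. Hence $F_1+F_2\subseteq v+q\Delta_J$ is impossible if $F_1$ contains $x\ne x'$ and $F_2$ contains $y\neq y'$, since $(x+y)+(x'+y')=(x'+y)+(x+y')$ would force $x+y\in\{x'+y,\ x+y'\}$. Such a sum $F_1+F_2$ has at least three points, so by Lemma~\ref{lem:rigid} one of its differences lies outside $D_J$, and by Lemma~\ref{lem:sep} at least an eighth of all $V$ separate that difference. This is the mechanism for $h=2$. For general $h$ the single simplex is replaced by a product of $k=h-1$ simplices on disjoint sets of coordinates. Each simplex can absorb the variation of one summand only, and there are $h=k+1$ summands.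

\subsection*{From the model to the integers}

Four difficulties remain.
\begin{enumerate}
\item The sets $C_1,\dots,C_h$ are not known when $B$ is built. We list all finite candidates for their initial segments, give each candidate its own long interval, and use on that interval the tiling that is worst for the candidate (Sections~\ref{sec:glue} and~\ref{sec:B}).
\item A true system $C_1,\dots,C_h$ may waste a proportion $\eta$ of the sums. Since the worst tiling wastes at least as much as a random one, averaging over random $(V,\theta,g)$ shows that all but $O(\eta)$ of the differences survive (Section~\ref{sec:avg}).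
\item Lemma~\ref{lem:rigid} needs all differences. We pass to a random box of bounded size and clean it by Ramsey's theorem (Section~\ref{sec:box}).
\item The elements of the $C_i$ are arbitrary integers, so subtracting them produces carries, and digit vectors are not additive. A divisibility argument, which uses that $q$ is odd and that $4\tau_j\mid\tau_{j+1}$, restores additivity on the box (Section~\ref{sec:box}).
\end{enumerate}

\section{Gluing local tilings}\label{sec:glue}

\subsection*{Scales, stretches and digits}

Let $\nu_1,\nu_2,\dots$ be nonnegative integers; $\nu_m$ may be chosen after $\tau_m$ is known. Put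
\[
\tau_1=1,\qquad R_m=4^{m(\nu_m+1)},\qquad\tau_{m+1}=R_m\tau_m .
\]
All $\tau_j$ are powers of $4$, and $R_m\ge4^m$. Put $Y_{m,\rho}=4^{m(\rho+1)}\tau_m$ for $0\le\rho\le\nu_m$, so that $Y_{m,\nu_m}=\tau_{m+1}$. The \emph{stretches of level $m$} are the intervals $[Y_{m,\rho},Y_{m,\rho+1})$ for $0\le\rho<\nu_m$ (stretch number $\rho$), together with the \emph{last stretch} $[Y_{m,\nu_m},Y_{m+1,0})=[\tau_{m+1},4^{m+1}\tau_{m+1})$ (stretch number $\nu_m$). For every $m_0$ the stretches of levels $m\ge m_0$ partition $[Y_{m_0,0},\infty)$. We write a stretch as $[Y,Y^+)$. If its level is $m$, then $Y\ge4^m\tau_m$.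

The purpose of this arrangement is that the number $\nu_m+1$ of stretches of level $m$ can be arbitrarily large, each stretch is much longer than everything before it, and yet all of them lie in $[\tau_m,\tau_{m+2})$, where the counting function of $\{\tau_j\}$ is almost constant.

The \emph{digits of level $m$} of $N\in\mathbb{N}$ are
\[
\xi_j(N)=\lfloor N/\tau_j\rfloor\bmod R_j\in[0,R_j)\quad(j<m),\qquad \xi_m(N)=\lfloor N/\tau_m\rfloor ,
\]
and $\xi(N)=(\xi_1(N),\dots,\xi_m(N))\in\mathbb{Z}^m$. Then $N=\sum_{j\le m}\xi_j(N)\tau_j$ is the unique representation with $0\le\xi_j<R_j$ for $j<m$ and $\xi_m\ge0$. The top digit is unbounded. On a stretch of level $m$ we always use digits of level $m$. For $i<m$ the digit $\xi_i(N)$ takes a given value for exactly $\tau_i$ of any $\tau_{i+1}$ consecutive integers. Covering an interval of $L$ integers by at most $L/\tau_{i+1}+1$ intervals of length $\tau_{i+1}$, we obtain: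
\begin{equation}\label{eq:digitcount}
\text{an interval of $L$ integers contains at most $L/R_i+\tau_i$ integers with a given $\xi_i$ $(i<m)$.}
\end{equation}

We call $n$ \emph{$m$-regular} if $\xi_i(n)\ge1$ for all integers $i\in(\sqrt m,m]$. If $n$ is $m$-regular and $i_1,\dots,i_k\in(\sqrt m,m]$ are distinct, then no borrowing occurs in the subtraction of $\sum_\ell\tau_{i_\ell}$: by uniqueness of the expansion,
\begin{equation}\label{eq:noborrow}
\xi\Bigl(n-\sum_{\ell}\tau_{i_\ell}\Bigr)=\xi(n)-\sum_\ell e_{i_\ell}.
\end{equation}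
The positions $i\le\sqrt m$ are left out because the digit $\xi_i$ vanishes for a proportion $1/R_i$ of all integers, which is too large for small $i$; they are a negligible fraction of all $m$ positions.

\subsection*{The gluing lemma}

Let $J_1,\dots,J_k$ be disjoint sets of positive integers with $\#(J_\ell\cap[1,m])\sim d_\ell m$ and $d_\ell>0$. Put
\[
S_\ell=\{0\}\cup\{\tau_j:j\in J_\ell\},\qquad\sigma_m=\prod_{\ell=1}^kd_\ell m .
\]
Let $m_0\ge1$, and let integers $\kappa_\ell(m)\ge1$ be given for $m\ge m_0$ with $\kappa_\ell(m)\sim d_\ell m$. A \emph{local tiling} of a stretch $[Y,Y^+)$ of level $m\ge m_0$ consists of sets $I_\ell'\subseteq J_\ell\cap(\sqrt m,m]$ with $|I'_\ell|=\kappa_\ell(m)$ and a set $B_0\subseteq[Y,Y^+)$ such that for every $m$-regular $n$: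
\begin{enumerate}
\item[(T1)] there is at most one $(i_\ell)\in\prod_\ell I'_\ell$ with $n-\sum_\ell\tau_{i_\ell}\in B_0$;
\item[(T2)] if moreover $Y+k\tau_m\le n<Y^+$, there is exactly one.
\end{enumerate}
The integers of the stretch that (T2) does not cover form the \emph{exceptional set}
\[
E=\{n\in[Y,Y^+):\ n<Y+k\tau_m\ \text{ or }\ \xi_i(n)=0\text{ for some }\sqrt m<i<m\};
\]
the top digit needs no attention, because $n\ge Y\ge\tau_m$ gives $\xi_m(n)\ge1$. We simply add the exceptional sets to $B$.

\begin{lemma}\label{lem:glue}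
Let a local tiling be given for each stretch of level at least $m_0$, and let $B=[0,Y_{m_0,0})\cup\bigcup(B_0\cup E)$, the union taken over all these stretches. Then $B+S_1+\dots+S_k=\mathbb{N}$ and $B(x)\prod_\ell S_\ell(x)\sim x$ as $x\to\infty$. Moreover $\prod_\ell S_\ell(x)\sim\sigma_m$ and $B(x)\sim x/\sigma_m$ for $Y_{m,0}\le x<Y_{m+1,0}$, as $m\to\infty$.
\end{lemma}

\begin{proof}
\emph{Covering.} If $n<Y_{m_0,0}$ or $n$ lies in an exceptional set, then $n\in B$, and $0\in S_\ell$ for all $\ell$. Otherwise $n$ lies in a stretch $[Y,Y^+)$ of some level $m\geq m_0$, it is $m$-regular, and $n\ge Y+k\tau_m$. By (T2), $n=b+\sum_\ell\tau_{i_\ell}$ with $b\in B_0$ and $\tau_{i_\ell}\in S_\ell$.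

\emph{Counting in one stretch.} Let $[Y,Y^+)$ have level $m$, let $Y\le x\le Y^+$, and put
\[
\kappa(m)=\prod_\ell\kappa_\ell(m)\sim\sigma_m,\qquad\varepsilon_m=\sum_{i>\sqrt m}4^{-i}\le2\cdot4^{-\sqrt m}.
\]
Call $b\in B_0\cap[Y,x)$ \emph{interior} if $1\le\xi_i(b)\le R_i-2$ for all $\sqrt m<i<m$. Let $b$ be interior and $(i_\ell)\in\prod_\ell I'_\ell$. The $i_\ell$ are distinct since the $J_\ell$ are disjoint, so adding $\sum_\ell\tau_{i_\ell}$ to $b$ raises the digits at these positions by one without carry, and the sum is $m$-regular. By (T1) the sum determines $(i_\ell)$, hence also $b$. All these sums lie in $[Y,x+k\tau_m)$. So there are at most $(x-Y+k\tau_m)/\kappa(m)$ interior $b$. By \eqref{eq:digitcount} and $R_i\ge4^i$, at most $2((x-Y)\varepsilon_m+m\tau_m)$ integers of $[Y,x)$ have a digit $0$ or $R_i-1$ at some position $\sqrt m<i<m$, and $|E\cap[Y,x)|\le k\tau_m+(x-Y)\varepsilon_m+m\tau_m$. Adding up,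
\begin{equation}\label{eq:onestretch}
|B\cap[Y,x)|\le(x-Y)\Bigl(\frac1{\kappa(m)}+3\varepsilon_m\Bigr)+(2k+3)m\tau_m ,
\end{equation}
and $1/\kappa(m)+3\varepsilon_m=(1+o(1))/\sigma_m$ because $\sigma_m=O(m^k)$.

\emph{Total count.} Let $m>m_0$ and let $x$ lie in stretch number $\rho$ of level $m$. If $x$ is close to $Y_{m,0}$, most of $[0,x]$ belongs to level $m-1$, so this level has to be counted precisely as well. We sum \eqref{eq:onestretch} over the stretches $0,\dots,\rho$ of level $m$ (the last one up to $x$) and over all stretches of level $m-1$, bound $B\cap[0,Y_{m-1,0})$ trivially, and use $\sigma_{m-1}\sim\sigma_m$: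
\[
B(x)\le(1+o(1))\frac{x}{\sigma_m}+1+(2k+3)m\bigl((\rho+1)\tau_m+(\nu_{m-1}+1)\tau_{m-1}\bigr)+Y_{m-1,0}.
\]
For integers $t,r\ge1$ we have $t\le4^{r(t-1)}$, that is, $t\,4^{-rt}\le4^{-r}$. From $x\ge4^{m(\rho+1)}\tau_m$ we get $(\rho+1)\tau_m\le4^{-m}x$. From $x\ge\tau_m=4^{(m-1)(\nu_{m-1}+1)}\tau_{m-1}$ we get $(\nu_{m-1}+1)\tau_{m-1}\le4^{-(m-1)}x$. Also $1\le Y_{m-1,0}=4^{m-1}\tau_{m-1}\le\tau_m\le4^{-m}x$. All error terms are therefore $O(m4^{-m}x)=o(x/\sigma_m)$, whatever the numbers $\nu_j$ are, and $B(x)\le(1+o(1))x/\sigma_m$.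

\emph{Conclusion.} Since $[Y_{m,0},Y_{m+1,0})\subseteq[\tau_m,\tau_{m+2})$, on this interval $S_\ell(x)-1$ lies between $\#(J_\ell\cap[1,m])$ and $\#(J_\ell\cap[1,m+1])$. So $\prod_\ell S_\ell(x)\sim\sigma_m$ and $B(x)\prod_\ell S_\ell(x)\le(1+o(1))x$. By \eqref{eq:waste} the last product is at least $x+1$. Hence it is asymptotic to $x$, and $B(x)\sim x/\sigma_m$.
\end{proof}

The sets $S_\ell$ are infinite, and so is $B$, since $x/\sigma_m\ge4^m/\sigma_m\to\infty$. Thus each of $B,S_1,\dots,S_k$ lies in $\mathcal{A}_h$. The lattice tiling of Section~\ref{sec:model} gives a first application.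

\begin{proof}[Proof of Theorem~\ref{thm:inter}]
Fix $h\ge2$. Take $\nu_m=0$ for all $m$, so that $R_m=4^m$, $\tau_j=4^{j(j-1)/2}$, and each level has one stretch. Let $J_1$ be the set of odd positive integers and, for $2\le\ell\le k$, let $J_\ell=\{2i:\ i\ge1,\ i\equiv\ell\ (\mathrm{mod}\ k-1)\}$; for $k=1$ there is only $J_1$. These sets are disjoint, with $d_1=\frac12$ and $d_\ell=\frac1{2(k-1)}$ for $\ell\ge2$. Put $I'_\ell=J_\ell\cap(\sqrt m,m]$ and $\kappa_\ell=\kappa_\ell(m)=|I'_\ell|\sim d_\ell m$, and choose $m_0$ so that $\kappa_\ell(m)\ge1$ for $m\ge m_0$. On the stretch $[Y,Y^+)$ of level $m\ge m_0$ fix bijections $u_\ell:I'_\ell\to\mathbb{Z}_{\kappa_\ell}$, put $\psi_\ell(N)=\sum_{i\in I'_\ell}u_\ell(i)\xi_i(N)\in\mathbb{Z}_{\kappa_\ell}$, and let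
\[
B_0=\{N\in[Y,Y^+):\ \psi_\ell(N)=0\text{ for }1\le\ell\le k\}.
\]
If $n$ is $m$-regular, \eqref{eq:noborrow} gives $\psi_\ell(n-\sum_{\ell'}\tau_{i_{\ell'}})=\psi_\ell(n)-u_\ell(i_\ell)$. So exactly one $(i_\ell)$ satisfies all $k$ congruences, which gives (T1). If $Y+k\tau_m\le n<Y^+$, then $n-\sum_\ell\tau_{i_\ell}\in[Y,Y^+)$, which gives (T2). By Lemma~\ref{lem:glue}, $S_1=\{0\}\cup\{4^{j(j-1)/2}:j\text{ odd}\}$ lies in $\mathcal{A}_h$, with companions $B,S_2,\dots,S_k$. The set $S_1$ does not depend on $h$.
\end{proof}

\section{Construction of the set $B$}\label{sec:B}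

From now on $J_\ell=\{j\ge1:j\equiv\ell\ (\mathrm{mod}\ k)\}$ for $1\le\ell\le k$. These sets partition the positive integers, so that every digit belongs to one of them; this is used in Section~\ref{sec:box}. We have $d_\ell=1/k$ and $\sigma_m=(m/k)^k$. For a level $m$ put
\[
J_\ell^{(m)}=J_\ell\cap[1,m],\quad I_\ell=J_\ell\cap(\sqrt m,m],\quad w_\ell=\bigl\lfloor|I_\ell|/2-m^{2/3}\bigr\rfloor\sim\frac m{2k},\quad w=\prod_\ell w_\ell\sim\frac{\sigma_m}{2^k}.
\]
Fix $m_0$ such that all $w_\ell\ge1$ for $m\ge m_0$.

\subsection*{Admissible splittings}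

The third family of tilings in Section~\ref{sec:model} needs two halves of equal size, while Lemma~\ref{lem:sep} concerns all subsets $V$. The two are reconciled by giving up a few positions. Call $V=(V_1,\dots,V_k)$ with $V_\ell\subseteq J_\ell^{(m)}$ \emph{admissible} if $|V_\ell\cap I_\ell|\ge w_\ell$ and $|I_\ell\setminus V_\ell|\ge w_\ell$ for all $\ell$. Admissible $V$ exist: take $V_\ell\subseteq I_\ell$ of size $\lfloor|I_\ell|/2\rfloor$. Let the $V_\ell$ be independent uniformly random subsets of the $J_\ell^{(m)}$. Then $|V_\ell\cap I_\ell|$ is binomial with mean $|I_\ell|/2$ and variance $|I_\ell|/4\le m/4$. If the condition fails for $\ell$, then $|V_\ell\cap I_\ell|$ differs from its mean by more than $m^{2/3}$. By Chebyshev's inequality, $\Pr(|Z-\mathbb{E}Z|\ge t)\le\operatorname{Var}(Z)/t^2$, this has probability at most $m^{-1/3}/4$. Hence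
\begin{equation}\label{eq:adm}
\Pr(V\text{ is not admissible})\le km^{-1/3}.
\end{equation}

\subsection*{A family of local tilings}

Let $m\ge m_0$. For each admissible $V$ put $U_\ell=J^{(m)}_\ell\setminus V_\ell$, and fix sets $V'_\ell\subseteq V_\ell\cap I_\ell$ and $U'_\ell\subseteq I_\ell\setminus V_\ell$ of size $w_\ell$ and a map $u_\ell:U'_\ell\cup V'_\ell\to\mathbb{Z}_{w_\ell}$ whose restrictions to $U'_\ell$ and to $V'_\ell$ are bijections. These choices depend only on $m$ and $V$. For $N\in\mathbb{N}$ and $I\subseteq[m]$ write $s_I(N)=s_I(\xi(N))$. The \emph{height} and the \emph{label} of $N$ are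
\[
\iota(N)=\bigl(s_{U_\ell}(N),s_{V_\ell}(N)\bigr)_{\ell\le k}\in\mathbb{N}^{2k},\qquad\psi(N)=(\psi_\ell(N))_{\ell\le k},\quad\psi_\ell(N)=\sum_{i\in U'_\ell\cup V'_\ell}u_\ell(i)\xi_i(N)\in\mathbb{Z}_{w_\ell}.
\]
The height involves all $m$ digits, including those at positions $i\le\sqrt m$ that are not used for tiling; this is what will let us control the whole digit vector. Since $s_I(N)\le N$, the components of $\iota(N)$ lie in $[0,N]$.

A \emph{parameter} for a stretch $[Y,Y^+)$ of level $m$ is a triple $P=(V,\theta,g)$ with $V$ admissible, $\theta\in\{0,1\}^k$, and $g=(g_\ell)_\ell$ any function from $[0,Y^+]^{2k}$ to $\prod_\ell\mathbb{Z}_{w_\ell}$. There are finitely many parameters. Put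
\[
B_P=\bigl\{N\in[Y,Y^+):\ s_{V_\ell}(N)\equiv\theta_\ell\ (\mathrm{mod}\ 2)\text{ for all }\ell,\text{ and }\psi(N)=g(\iota(N))\bigr\}.
\]

\begin{lemma}\label{lem:BP}
For every parameter $P$, the sets $I'_\ell=U'_\ell\cup V'_\ell$ and $B_P$ form a local tiling with $\kappa_\ell(m)=2w_\ell\sim m/k$.
\end{lemma}

\begin{proof}
Let $n$ be $m$-regular, let $(i_\ell)\in\prod_\ell I'_\ell$ and $N=n-\sum_\ell\tau_{i_\ell}$. By \eqref{eq:noborrow}, $\psi_\ell(N)=\psi_\ell(n)-u_\ell(i_\ell)$, and
\[
(s_{U_\ell}(N),s_{V_\ell}(N))=\begin{cases}(s_{U_\ell}(n)-1,\ s_{V_\ell}(n))&\text{if }i_\ell\in U'_\ell,\\(s_{U_\ell}(n),\ s_{V_\ell}(n)-1)&\text{if }i_\ell\in V'_\ell.\end{cases}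
\]
Let $I''_\ell=U'_\ell$ if $s_{V_\ell}(n)\equiv\theta_\ell$ and $I''_\ell=V'_\ell$ otherwise. The parity conditions hold for $N$ if and only if $(i_\ell)\in\prod_\ell I''_\ell$, and for all such tuples $\iota(N)$ has the same value $\iota'$. If $N\in B_P$, then $\iota'$ lies in the domain of $g$ and $u_\ell(i_\ell)=\psi_\ell(n)-g_\ell(\iota')$ for all $\ell$. As $u_\ell$ is injective on $I''_\ell$, this determines $(i_\ell)$, and (T1) holds. If $Y+k\tau_m\le n<Y^+$, then $N\in[Y,Y^+)$ for every tuple. As $u_\ell$ maps $I''_\ell$ onto $\mathbb{Z}_{w_\ell}$, the equations have a solution $(i_\ell)\in\prod_\ell I''_\ell$, and for it $N\in B_P$. So (T2) holds.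
\end{proof}

\subsection*{The worst tiling for each candidate}

Put $\nu_m=0$ for $m<m_0$. For $m\ge m_0$ let $\nu_m$ be the number of \emph{candidates of level $m$}, that is, of $h$-tuples $(F_1,\dots,F_h)$ of nonempty subsets of $[0,\tau_m]$. Number the candidates by $\rho=0,\dots,\nu_m-1$; the candidate with number $\rho$ \emph{owns} stretch number $\rho$ of level $m$. An owned stretch has $Y^+=4^mY$.

Let $[Y,Y^+)$ be owned by $(F_1,\dots,F_h)$. Put $\mathcal{T}=F_1\times\dots\times F_h$, $f(c)=c_1+\dots+c_h$ for $c\in\mathcal{T}$, and $Y'=Y+h\tau_m$. For a parameter $P$ let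
\[
r_P(n)=\#\{c\in\mathcal{T}:n-f(c)\in B_P\},\qquad W(P)=\sum_{n\in[Y',Y^+)}(r_P(n)-1)^+ .
\]
Thus $W(P)$ counts the repeated representations in the sum $B_P+F_1+\dots+F_h$. On this stretch we use a parameter that maximizes $W(P)$. On the last stretch of each level we use any parameter. Let $B$ be the set that Lemma~\ref{lem:glue} produces from these local tilings. It depends only on $h$ and the choices made, and $B\in\mathcal{A}_h$ with companions $S_1,\dots,S_k$.

\section{Almost all differences survive}\label{sec:avg}

For $y\in\mathbb{Z}^m$ let $y^{(\ell)}$ be its restriction to $J^{(m)}_\ell$, and let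
\[
\widetilde D_m=\bigl\{y\in\mathbb{Z}^m:\ y^{(\ell)}\in D_{J_\ell^{(m)}}\text{ for all }\ell\le k\bigr\}.
\]

\begin{proposition}\label{prop:avg}
There is a constant $\Gamma=\Gamma(h)$ with the following property. Let $0<\eta\le1$ and let $C_1,\dots,C_h\subseteq\mathbb{N}$ satisfy
\begin{equation}\label{eq:hyp}
B+C_1+\dots+C_h=\mathbb{N},\qquad B(x)C_1(x)\cdots C_h(x)\le(1+\eta)x\ \text{ for all large }x.
\end{equation}
Put $F_i=C_i\cap[0,\tau_m]$, $\mathcal{T}=F_1\times\dots\times F_h$ and $M=|\mathcal{T}|$. Then for every large $m$ there is an integer $n\ge h\tau_m$ such that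
\[
\#\bigl\{(c,c')\in\mathcal{T}^2:\ \xi(n-f(c))-\xi(n-f(c'))\notin\widetilde D_m\bigr\}\le\Gamma\eta M^2 .
\]
\end{proposition}

\begin{proof}
The representation of $0$ shows that $0\in C_i$, so $(F_1,\dots,F_h)$ is a candidate of level $m$. Let $[Y,Y^+)$ be the stretch it owns.

\medskip
\emph{Step 1: $M$ has the order of $w$.} By \eqref{eq:waste} and \eqref{eq:hyp}, $x+1\le B(x)\prod_iC_i(x)\le2x$ for large $x$. Take $x=\tau_m=Y_{m-1,\nu_{m-1}}$, which lies in $[Y_{m-1,0},Y_{m,0})$. Lemma~\ref{lem:glue} gives $B(\tau_m)\sim\tau_m/\sigma_{m-1}\sim\tau_m/\sigma_m$. Since $M=\prod_iC_i(\tau_m)$, we get $(1-o(1))\sigma_m\le M\le(2+o(1))\sigma_m$. As $\sigma_m\sim2^kw$ and $k\ge1$, for large $m$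
\begin{equation}\label{eq:M}
w\le M\le\beta w,\qquad\beta=2^{k+1}+1 .
\end{equation}

\medskip
\emph{Step 2: every parameter has small waste.} Let $r(n)\ge1$ be the number of representations of $n$ in the sum $B+C_1+\dots+C_h$, and let $P^*$ be the parameter used on $[Y,Y^+)$. Since $B_{P^*}\subseteq B$ and $F_i\subseteq C_i$, we have $r_{P^*}(n)\le r(n)$, hence $(r_{P^*}(n)-1)^+\le r(n)-1$. By \eqref{eq:waste} and \eqref{eq:hyp} at $x=Y^+$, the sum of $r(n)-1$ over $n\le Y^+$ is at most $\eta Y^+$. As $P^*$ maximizes $W$,
\begin{equation}\label{eq:W}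
W(P)\le W(P^*)\le\eta Y^+\qquad\text{for every parameter }P\text{ on this stretch.}
\end{equation}
In particular $\mathbb{E}\,W(P)\le\eta Y^+$ for the random parameter in which $V$ is uniform among the admissible tuples, $\theta$ and $g$ are uniform, and all three are independent.

\medskip
\emph{Step 3: averaging over $g$.} Fix $n\in[Y',Y^+)$, $V$ and $\theta$. For $c\in\mathcal{T}$ put $N_c=n-f(c)$ and $\iota_c=\iota(N_c)$. Since $0\le f(c)\le h\tau_m$, we have $N_c\in[Y,Y^+)$. Let
\[
\mathcal{T}_\theta=\{c\in\mathcal{T}:\ s_{V_\ell}(N_c)\equiv\theta_\ell\ (\mathrm{mod}\ 2)\text{ for all }\ell\},\qquad\Lambda=\#\{(c,c')\in\mathcal{T}_\theta^2:\ \iota_c\ne\iota_{c'}\},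
\]
and let $\gamma=\mathbb{E}_g(r_P(n)-1)^+$. In the model, one pair counted by $\Lambda$ was enough to spoil the tiling for some $g$. The quantitative form is
\begin{equation}\label{eq:Lambda}
\Lambda\le\Gamma_0w^2\gamma,\qquad\Gamma_0=\frac2\alpha+\beta,\qquad\alpha=\frac{1-\exp(-\beta)}{\beta}.
\end{equation}

To prove it, partition $\mathcal{T}_\theta$ into classes according to the height $\iota_c$; sums over $\iota$ run over these classes. For the class of height $\iota$ let $M_\iota$ be its size, $M^*_\iota\le M_\iota$ the number of distinct labels $\psi(N_c)$ on it, and $Z_\iota$ the number of its members $c$ with $\psi(N_c)=g(\iota)$. Then $r_P(n)=\sum_\iota Z_\iota$. The $Z_\iota$ are independent, because they depend on values of $g$ at different arguments. Since $g(\iota)$ is uniform on a set of size $w$,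
\[
\mathbb{E}Z_\iota=M_\iota/w,\qquad\Pr(Z_\iota\ge1)=M^*_\iota/w .
\]
A class with many members but few labels is rarely hit, so it contributes much to $\Lambda$ and little to the collisions between classes. Such a class produces collisions inside itself. We therefore bound $\gamma$ from below in two ways. Let $Q=\sum_\iota(M_\iota-M_\iota^*)$.

\emph{Collisions inside a class.} For nonnegative integers, $(\sum_\iota Z_\iota-1)^+\ge\sum_\iota(Z_\iota-1)^+$: if $t\ge1$ of them are positive, the right side is $\sum_\iota Z_\iota-t$. Also $\mathbb{E}(Z_\iota-1)^+=\mathbb{E}Z_\iota-\Pr(Z_\iota\ge1)$. Hence $\gamma\ge Q/w$.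

\emph{Collisions between classes.} Write $r_P=r_P(n)$. We have
\[
2(r_P-1)^+\ge r_P\,\mathbf{1}[r_P\ge2]=\sum_{c\in\mathcal{T}_\theta}\mathbf{1}[N_c\in B_P]\,\mathbf{1}[r_P\ge2].
\]
Let $c\in\mathcal{T}_\theta$. The event $N_c\in B_P$ has probability $1/w$ and depends only on $g(\iota_c)$. The event that $Z_\iota\ge1$ for some $\iota\neq\iota_c$ is independent of it and has probability
\[
1-\prod_{\iota\ne\iota_c}\Bigl(1-\frac{M_\iota^*}w\Bigr)\ge1-\exp(-\mu_c),\qquad\mu_c=\sum_{\iota\neq\iota_c}\frac{M^*_\iota}w\le\frac Mw\le\beta .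
\]
If both events occur, then $r_P\ge2$. The function $1-\exp(-\mu)$ is concave and vanishes at $0$, so it is at least $\alpha\mu$ on $[0,\beta]$. Further, $w\mu_c\ge\sum_{\iota\ne\iota_c}M_\iota-Q$, and $\sum_{c\in\mathcal{T}_\theta}\sum_{\iota\neq\iota_c}M_\iota=\Lambda$. Therefore
\[
2\gamma\ge\frac\alpha w\sum_{c\in\mathcal{T}_\theta}\mu_c\ge\frac{\alpha}{w^2}(\Lambda-MQ).
\]
Together with $Q\le w\gamma$ and \eqref{eq:M} this gives $\Lambda\le2w^2\gamma/\alpha+\beta w^2\gamma$, which is \eqref{eq:Lambda}.

\medskip
\emph{Step 4: averaging over $V$ and $\theta$.} Fix $n\in[Y',Y^+)$ and let $\mathcal{P}_n$ be the set of pairs $(c,c')\in\mathcal{T}^2$ with $\xi(N_c)-\xi(N_{c'})\notin\widetilde D_m$. Let $(c,c')\in\mathcal{P}_n$ and $y=\xi(N_c)-\xi(N_{c'})$, and choose $\ell_0$ with $y^{(\ell_0)}\notin D_{J^{(m)}_{\ell_0}}$. For the moment let $V_1,\dots,V_k$ be independent uniform subsets, without the admissibility condition. Consider the event that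
\begin{itemize}
\item $V_{\ell_0}$ separates $y^{(\ell_0)}$,
\item $s_{V_\ell}(y)$ is even for every $\ell\neq\ell_0$,
\item $\theta_\ell\equiv s_{V_\ell}(N_c)\ (\mathrm{mod}\ 2)$ for every $\ell$.
\end{itemize}
The first condition has probability at least $\frac18$ by Lemma~\ref{lem:sep}, each of the $k-1$ parity conditions has probability at least $\frac12$, these $k$ conditions are independent, and given $V$ the last condition has probability $2^{-k}$. So the event has probability at least $2^{-2k-2}$. On it, $c$ and $c'$ both lie in $\mathcal{T}_\theta$ and $\iota_c\ne\iota_{c'}$, so the pair is counted by $\Lambda$. By \eqref{eq:adm}, the conditional probability of the event given that $V$ is admissible is at least $2^{-2k-2}-km^{-1/3}\ge2^{-2k-3}$ for large $m$. Summing over the pairs, we get for admissible random $V$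
\begin{equation}\label{eq:pairs}
|\mathcal{P}_n|\le2^{2k+3}\,\mathbb{E}_{V,\theta}\,\Lambda(n,V,\theta).
\end{equation}

\medskip
\emph{Step 5: averaging over $n$.} By \eqref{eq:pairs}, \eqref{eq:Lambda}, \eqref{eq:W} and $w\le M$,
\[
\sum_{n\in[Y',Y^+)}|\mathcal{P}_n|\le2^{2k+3}\Gamma_0w^2\,\mathbb{E}\,W(P)\le2^{2k+3}\Gamma_0\eta M^2Y^+ .
\]
Since $Y=4^{-m}Y^+$ and $\tau_m\le4^{-m}Y$, the number of terms is $Y^+-Y-h\tau_m\ge(1-4^{-m}-h4^{-2m})Y^+\ge Y^+/2$ for large $m$. This is where the length of the stretch matters: the bound \eqref{eq:W} is proportional to $Y^+$, and the stretch fills most of $[0,Y^+)$. So some $n\in[Y',Y^+)$ has $|\mathcal{P}_n|\le\Gamma\eta M^2$ with $\Gamma=2^{2k+4}\Gamma_0$, and $n\ge Y'\ge h\tau_m$.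
\end{proof}

\section{Boxes do not fit into products of $k$ simplices}\label{sec:box}

To use Proposition~\ref{prop:avg} we choose $K$ random elements from each $F_s$ and consider the $K^h$ tuples formed from them, indexed by $a\in[K]^h$. Call $a,b\in[K]^h$ \emph{totally different} if $a_s\ne b_s$ for all $s$. Only for such $a,b$ is the corresponding pair of tuples uniformly distributed in $\mathcal{T}^2$, so only these pairs are controlled by the proposition. The following statement shows that this control already leads to a contradiction.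

We recall Ramsey's theorem: for all positive integers $r,t,N$ there is a $K$ such that for every coloring of the $r$-element subsets of $[K]$ with $t$ colors there is an $N$-element set $G\subseteq[K]$ that is \emph{homogeneous}, meaning that all $r$-element subsets of $G$ have the same color. Let $K=K(h)$ be such a number for $r=2h$, $t=2^{k2^{h-1}}$ and $N=9h$.

\begin{proposition}\label{prop:box}
Let $m\ge1$ and $n\ge h\tau_m$. For each $s\in[h]$ let $c_s^{(1)},\dots,c_s^{(K)}$ be distinct elements of $[0,\tau_m]$. For $a\in[K]^h$ put $f(a)=\sum_sc_s^{(a_s)}$, and let $X(a)=\xi(n-f(a))\in\mathbb{Z}^m$ be the digit vector of level $m$. Then there are totally different $a,b\in[K]^h$ with $X(a)-X(b)\notin\widetilde D_m$.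
\end{proposition}

\begin{proof}
Suppose that $X(a)-X(b)\in\widetilde D_m$ for all totally different $a,b$. Write $x_\ell(a)=X(a)^{(\ell)}$, and let $a^{s\to t}$ denote $a$ with its $s$-th coordinate replaced by $t$.

\medskip
\emph{Step 1: a sub-box on which each $x_\ell$ is constant or nondegenerate.} Lemma~\ref{lem:rigid} needs three distinct points, but $0\in D_J$, so $x_\ell$ may take equal values at totally different points in an irregular way. We remove this irregularity.

Let $i_1<\dots<i_{2h}$ be a $2h$-element subset of $[K]$. For $\omega\in\{0,1\}^h$ let $a^\omega\in[K]^h$ have $s$-th coordinate $i_{2s-1}$ if $\omega_s=0$ and $i_{2s}$ if $\omega_s=1$, and let $\bar\omega=(1-\omega_s)_s$. The color of the subset records, for each $\ell\le k$ and each $\omega$ with $\omega_1=0$, whether $x_\ell(a^\omega)=x_\ell(a^{\bar\omega})$. There are $2^{k2^{h-1}}$ possible colors. Take a homogeneous set of size $9h$ and split it into consecutive blocks $G_1<\dots<G_h$ of size $9$. Let $H_s$ be $G_s$ without its least and greatest element, so $|H_s|=7$, and let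 $H=H_1\times\dots\times H_h$. If $a,b\in G_1\times\dots\times G_h$ are totally different, then $\{a_s,b_s:s\le h\}$ is a $2h$-element subset of the homogeneous set, its elements number $2s-1$ and $2s$ are $a_s$ and $b_s$ in some order, and $(a,b)=(a^\omega,a^{\bar\omega})$ where $\omega_s=0$ if $a_s<b_s$ and $\omega_s=1$ if $a_s>b_s$.

Fix $\ell$. Suppose that the common color records equality for $\ell$ and some $\omega$. Let $b$ be the point with $b_s=\max G_s$ if $\omega_s=0$ and $b_s=\min G_s$ if $\omega_s=1$. Every $a\in H$ is totally different from $b$ and the pair $(a,b)$ has order type $\omega$, so $x_\ell(a)=x_\ell(b)$. Thus $x_\ell$ is constant on $H$. Suppose next that the color records inequality for $\ell$ and all $\omega$ with $\omega_1=0$; let $\mathcal{L}$ be the set of these $\ell$. If $a,b\in H$ are totally different, we may assume $a_1<b_1$, and then $x_\ell(a)\neq x_\ell(b)$. In summary, $x_\ell$ is constant on $H$ for $\ell\notin\mathcal{L}$, and for $\ell\in\mathcal{L}$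
\begin{equation}\label{eq:nondeg}
x_\ell(a)-x_\ell(b)\in D_{J_\ell^{(m)}}\setminus\{0\}\qquad\text{for all totally different }a,b\in H .
\end{equation}

\medskip
\emph{Step 2: for $\ell\in\mathcal{L}$ there are a vector $v_\ell$, an odd integer $q_\ell$ and a map $p_\ell:H\to J^{(m)}_\ell$ with $x_\ell(a)=v_\ell+q_\ell e_{p_\ell(a)}$ for all $a\in H$.}

By \eqref{eq:nondeg}, Lemma~\ref{lem:rigid} applies to $x_\ell(Z)$ for every set $Z\subseteq H$ of at least three pairwise totally different points; let $(v,q)(Z)$ be the pair it provides. By uniqueness, $(v,q)(Z)=(v,q)(Z')$ if $Z'\subseteq Z$ and $|Z'|\ge3$. Fix such a set $Z_0$ of three points and put $(v_\ell,q_\ell)=(v,q)(Z_0)$. Let $a\in H$; it need not be totally different from the points of $Z_0$. In each $H_s$ at most four elements occur as $s$-th coordinates of $a$ and of the points of $Z_0$, so three elements remain. Hence there is a set $Z'$ of three pairwise totally different points that are totally different from $a$ and from the points of $Z_0$. Then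
\[
(v_\ell,q_\ell)=(v,q)(Z_0\cup Z')=(v,q)(Z')=(v,q)(Z'\cup\{a\}),
\]
and the last pair describes a dilated simplex that contains $x_\ell(a)$.

\medskip
\emph{Step 3: for all $a,b\in H$, $s\in[h]$ and $\ell\in\mathcal{L}$,}
\begin{equation}\label{eq:exch}
e_{p_\ell(a)}+e_{p_\ell(b)}=e_{p_\ell(a')}+e_{p_\ell(b')},\qquad\text{where }a'=a^{s\to b_s},\ b'=b^{s\to a_s}.
\end{equation}

We have $f(a)+f(b)=f(a')+f(b')$, but because of carries this does not at once give the same identity for $X$. Let $y=X(a)+X(b)-X(a')-X(b')$. Since $\sum_j\tau_jX_j(\cdot)=n-f(\cdot)$, we have $\sum_{j\le m}\tau_jy_j=0$. The sets $J_\ell^{(m)}$ partition $[m]$. On $J_\ell^{(m)}$ with $\ell\notin\mathcal{L}$ the vector $y$ vanishes, and for $\ell\in\mathcal{L}$ Step~2 gives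
\[
y^{(\ell)}=q_\ell\bigl(e_{p_\ell(a)}+e_{p_\ell(b)}-e_{p_\ell(a')}-e_{p_\ell(b')}\bigr).
\]
So each nonzero $y_j$ has the form $q_\ell\lambda_j$ with $q_\ell$ odd and $\lambda_j\in\{\pm1,\pm2\}$, and is not divisible by $4$. Suppose $y\neq0$ and let $j$ be the least index with $y_j\ne0$. Then $y_j=-\sum_{i>j}(\tau_i/\tau_j)y_i$, and each $\tau_i/\tau_j$ with $i>j$ is a multiple of $R_j$, hence of $4$. This is a contradiction. So $y=0$, which is \eqref{eq:exch}. No bound on $|q_\ell|$ was needed. With $2$ in place of $4$ the argument would fail, since $\lambda_j=\pm2$ could be cancelled by a carry.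

\medskip
\emph{Step 4: each $p_\ell$ depends on at most one coordinate.} Fix $\ell\in\mathcal{L}$ and write $p=p_\ell$. Call $s$ \emph{active} for $\ell$ if $p(a^{s\to t})\neq p(a)$ for some $a\in H$ and $t\in H_s$. First, whether $p(a^{s\to t})\ne p(a)$ depends only on $s$, $a_s$ and $t$. Indeed, let $d\in H$ have $d_s=a_s$, and apply \eqref{eq:exch} to $a$ and $b=d^{s\to t}$. Then $a'=a^{s\to t}$ and $b'=d$, so
\begin{equation}\label{eq:inv}
e_{p(a)}-e_{p(a^{s\to t})}=e_{p(d)}-e_{p(d^{s\to t})} .
\end{equation}
Now suppose that $s\neq s'$ are both active, say $p(a^{s\to t})\ne p(a)$ and $p(d^{s'\to t'})\neq p(d)$. Let $z=a^{s'\to d_{s'}}$, so that $z_s=a_s$ and $z_{s'}=d_{s'}$. By \eqref{eq:inv}, $p(z^{s\to t})\ne p(z)$ and $p(z^{s'\to t'})\neq p(z)$. Let $z''$ be $z$ with both replacements made. Exchanging the $s$-th coordinates of $z$ and $z''$ yields $z^{s\to t}$ and $z^{s'\to t'}$, so \eqref{eq:exch} reads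
\[
e_{p(z)}+e_{p(z'')}=e_{p(z^{s\to t})}+e_{p(z^{s'\to t'})} .
\]
The left side has a nonzero entry at $p(z)$ and the right side has not. So at most one coordinate is active for $\ell$. This is the absence of parallelograms in a simplex.

\medskip
\emph{Step 5: the contradiction.} Since $|\mathcal{L}|\le k<h$, some coordinate $s$ is active for no $\ell\in\mathcal{L}$. Take $a\in H$ and $t\in H_s\setminus\{a_s\}$. Then $x_\ell(a)=x_\ell(a^{s\to t})$ for $\ell\in\mathcal{L}$ by Step~2 and inactivity, and for $\ell\notin\mathcal{L}$ because $x_\ell$ is constant on $H$. As the $J_\ell^{(m)}$ partition $[m]$, we get $X(a)=X(a^{s\to t})$, hence $f(a)=f(a^{s\to t})$, that is, $c_s^{(a_s)}=c_s^{(t)}$. This contradicts the assumption that these elements are distinct.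
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $B\in\mathcal{A}_h$ be the set of Section~\ref{sec:B} and put $\eta=\min\{1,1/(4\Gamma K^{2h})\}$, which depends only on $h$. Let $C_1,\dots,C_h$ be infinite sets with $B+C_1+\dots+C_h=\mathbb{N}$, and suppose that \eqref{eq:hyp} holds. Let $m$ be large, and take $F_s$, $\mathcal{T}$, $M$ and $n$ as in Proposition~\ref{prop:avg}.

Choose $c_s^{(i)}\in F_s$ for $s\in[h]$, $i\in[K]$ independently and uniformly, and define $f(a)$ and $X(a)$ as in Proposition~\ref{prop:box}. If $a,b\in[K]^h$ are totally different, the tuples $(c_s^{(a_s)})_s$ and $(c_s^{(b_s)})_s$ involve $2h$ different independent variables, so they form a uniform element of $\mathcal{T}^2$, and $X(a)-X(b)\notin\widetilde D_m$ with probability at most $\Gamma\eta$. There are at most $K^{2h}$ pairs $(a,b)$. So with probability at least $1-K^{2h}\Gamma\eta\ge\frac34$ we have $X(a)-X(b)\in\widetilde D_m$ for all totally different $a,b$. The probability that $c_s^{(i)}=c_s^{(i')}$ for some $s$ and some $i\neq i'$ is at most $\binom K2\sum_s1/|F_s|$.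 Since the $C_s$ are infinite, $|F_s|=C_s(\tau_m)\to\infty$, and this probability is less than $\frac34$ for large $m$. Hence there is a choice with distinct $c_s^{(1)},\dots,c_s^{(K)}$ for each $s$ and with all differences in $\widetilde D_m$, contrary to Proposition~\ref{prop:box}.

So \eqref{eq:hyp} fails: $B(x)C_1(x)\cdots C_h(x)>(1+\eta)x$ for arbitrarily large $x$, and the upper limit is at least $1+\eta$. If $B$ were in $\mathcal{A}_{h+1}$, the upper limit would be $1$ for its companions $C_1,\dots,C_h$. Thus $B\in\mathcal{A}_h\setminus\mathcal{A}_{h+1}$, and the inclusions $\mathcal{A}_h\supseteq\mathcal{A}_{h+1}$ from Section~\ref{sec:intro} are strict.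
\end{proof}

\begin{remark}
The assumption that the $C_s$ are infinite enters only in the choice of $K$ distinct elements from each $F_s$. It cannot be dropped: for $C_\ell=S_\ell$ $(\ell\le k)$ and $C_h=\{0\}$ the quotient in Theorem~\ref{thm:main} tends to $1$ by Lemma~\ref{lem:glue}. The number $h$ of the sets $C_s$ is compared with the number $k$ of simplices only in Step~5 of the proof of Proposition~\ref{prop:box}, and the companions $S_1,\dots,S_k$ show that $h$ cannot be replaced by $k$ in the theorem.
\end{remark}

\begin{thebibliography}{9}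

\bibitem{KS}
S\'andor Z. Kiss and Csaba S\'andor,
\emph{On a problem of Chen and Fang related to infinite additive complements},
arXiv:2012.09675 (2020).

\end{thebibliography}
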